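\title{A quasi-Banach lattice with the $K_{2,2}$ property that is not $L$-convex}

\begin{abstract}
A quasi-Banach lattice $F$ has the $K_{2,2}$ property if every bounded operator $T$ from a quasi-Banach lattice into $F$ satisfies a square function inequality with constant at most $C\|T\|$. By a theorem of Kalton, every $L$-convex quasi-Banach lattice has this property. We show that the converse is false, and that in a counterexample both the $K_{2,2}$ constant and the quasi-norm constant can be taken arbitrarily close to $1$. The lattice is a sum of finite-dimensional weak-type spaces built on a covering number. The main tool is a selection principle: from any cover of the unit ball of $C(K)$ by $e^h$ closed sets, polynomially many sets suffice to control a square function.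
\end{abstract}

\section{Introduction}\label{sec:intro}

All vector lattices are real. A \emph{quasi-norm} on a vector space is a homogeneous function $\|\cdot\|\ge0$ that vanishes only at $0$ and satisfies $\|x+y\|\le c(\|x\|+\|y\|)$ for some $c$; the least such $c$ is the \emph{quasi-norm constant}. A \emph{quasi-Banach lattice} is a vector lattice with a complete quasi-norm such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. For $e_1,\dots,e_r$ in a quasi-Banach lattice $E$, the square function $(\sum_i|e_i|^2)^{1/2}\in E$ is defined through the Krivine functional calculus. We recall this calculus in Section~\ref{sec:prelim} and show there that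
\begin{equation}\label{eq:sup}
\Big(\sum_{i=1}^r|e_i|^2\Big)^{1/2}=\sup\Big\{\sum_{i=1}^r a_ie_i:\ \sum_{i=1}^r a_i^2\le1\Big\},
\end{equation}
where the supremum is the least upper bound in $E$.

\begin{definition}
A bounded linear operator $T:E\to F$ between quasi-Banach lattices is \emph{$(2,2)$-regular} if there is a constant $C$ such that
\[
\Big\|\Big(\sum_{i=1}^r|Te_i|^2\Big)^{1/2}\Big\|_F\le C\,\Big\|\Big(\sum_{i=1}^r|e_i|^2\Big)^{1/2}\Big\|_E
\]
for all $r$ and all $e_1,\dots,e_r\in E$. The least such $C$ is $\rho_{2,2}(T)$. A quasi-Banach lattice $F$ has the \emph{$K_{2,2}$ property with constant $C>0$} if for every quasi-Banach lattice $E$, every bounded linear $T:E\to F$ is $(2,2)$-regular with $\rho_{2,2}(T)\le C\|T\|$.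
\end{definition}

The number $\rho_{2,2}(T)$ measures how well $T$ acts on Euclidean-valued elements. Write $\sigma=(\sum_i|e_i|^2)^{1/2}$, so that $|\sum_ia_ie_i|\le\sigma$ whenever $\sum_ia_i^2\le1$. Three cases are immediate. Taking $r=1$ gives $\rho_{2,2}(T)\ge\|T\|$, so with $E=\mathbb R$ the $K_{2,2}$ constant of any $F\ne\{0\}$ is at least $1$. If $T$ is positive, then $\sum_ia_iTe_i\le T\sigma$, so $\rho_{2,2}(T)=\|T\|$ by \eqref{eq:sup}, whatever $F$ is; the property concerns operators that do not respect the order. If $F=\ell_\infty(\Omega)$, each coordinate of $T$ is a functional $\mu$ with $\|\mu\|\le\|T\|$, and $\sum_ia_i\mu(e_i)=\mu(\sum_ia_ie_i)\le\|T\|\|\sigma\|$, so $F$ has the $K_{2,2}$ property with constant $1$.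

\begin{definition}
A quasi-Banach lattice $F$ is \emph{$L$-convex} if there is $0<\varepsilon<1$ with the following property: whenever $u\in F_+$, $\|u\|=1$, and $0\le u_j\le u$ $(j=1,\dots,n)$ satisfy $\frac1n(u_1+\dots+u_n)\ge(1-\varepsilon)u$, then $\max_j\|u_j\|\ge\varepsilon$.
\end{definition}

Thus $L$-convexity forbids pieces of $u$ that are all small but fill almost all of $u$ on average. In a Banach lattice the triangle inequality gives $\max_j\|u_j\|\ge1-\varepsilon$, so $\varepsilon=\frac12$ works. The spaces $L^p$ with $0<p<1$ are $L$-convex as well: on $\{u>0\}$ we have $u_j^p\ge u_ju^{p-1}$, hence $\frac1n\sum_j\int u_j^p\ge(1-\varepsilon)\int u^p$ and $\max_j\|u_j\|\ge(1-\varepsilon)^{1/p}\ge\varepsilon$ for small $\varepsilon$. Here the reason is that an underlying measure averages correctly.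

Kalton proved that every $L$-convex quasi-Banach lattice has the $K_{2,2}$ property. The following question comes from the paper of Raynaud and Tradacete \cite{RT}.

\medskip
\noindent\textbf{Problem.} \emph{Is every quasi-Banach lattice with the $K_{2,2}$ property (with some constant $C>0$) $L$-convex?}
\medskip

There is a reason to expect a positive answer. If $g_1,\dots,g_r$ are independent standard normal variables, then $\mathbb E|\sum_ia_ig_i|=\sqrt{2/\pi}\,(\sum_ia_i^2)^{1/2}$, so in a lattice of functions
\[
\Big(\sum_i|Te_i|^2\Big)^{1/2}=\sqrt{\pi/2}\;\mathbb E\,\Big|T\Big(\sum_ig_ie_i\Big)\Big|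
\]
pointwise. The square function is an average in $F$, and a lattice that is not $L$-convex contains large averages of small elements. One would guess that such an average can be realized by some operator. The guess is wrong: the elements averaged above are images under a single linear operator that is bounded on a whole ball, and this is a strong constraint.

\begin{theorem}\label{thm:local}
For every $\eta\in(0,1)$ there is a finite-dimensional quasi-Banach lattice $F_\eta$ such that
\begin{enumerate}
\item[(i)] the quasi-norm constant of $F_\eta$ is at most $1+\eta$;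
\item[(ii)] $F_\eta$ has the $K_{2,2}$ property with constant $1+\eta$;
\item[(iii)] there are $u\ge0$ with $\|u\|=1$ and $0\le u_1,\dots,u_n\le u$ with $\frac1n\sum_ju_j\ge(1-\eta)u$ and $\max_j\|u_j\|\le\eta$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:main}
For every integer $l_0\ge2$, the lattice $F=\big(\bigoplus_{l\ge l_0}F_{1/l}\big)_{\ell_\infty}$ of bounded sequences, with quasi-norm $\sup_l\|\cdot\|_{F_{1/l}}$, is a quasi-Banach lattice with quasi-norm constant at most $1+1/l_0$. It has the $K_{2,2}$ property with constant $1+1/l_0$, and it is not $L$-convex.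
\end{theorem}

So the answer to the problem is negative. The $K_{2,2}$ constants are best possible up to the arbitrary $\eta>0$, since they cannot be smaller than $1$. The quasi-norm constant in Theorem~\ref{thm:main} cannot equal $1$, since Banach lattices are $L$-convex. Yet no $K_{2,2}$ constant $C>1$, however close to $1$, forces $L$-convexity, even together with a quasi-norm constant arbitrarily close to $1$.

The proof has a combinatorial part and a Gaussian part. Section~\ref{sec:prelim} reduces the $K_{2,2}$ property to operators on $C(K)$. Section~\ref{sec:lattice} constructs $F_\eta$ as a space of functions on a finite set whose quasi-norm sees only how many sets from a fixed family are needed to cover each level set, and sees this number so coarsely that raising it to a fixed power costs a factor close to $1$. A bounded operator $C(K)\to F_\eta$ then produces a cover of the unit ball of $C(K)$ by exponentially many sets, and Theorem~\ref{thm:local} follows from a selection principle (Proposition~\ref{prop:select}): polynomially many of these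 sets control the square function. Section~\ref{sec:model} explains the Gaussian argument behind this principle on a model case, Section~\ref{sec:lemmas} contains the probabilistic lemmas, and Section~\ref{sec:select} the proof.

\section{Principal ideals and reduction to $C(K)$}\label{sec:prelim}

An \emph{AM-space with unit $u$} is a Banach lattice whose norm satisfies $\|z\vee z'\|=\max(\|z\|,\|z'\|)$ for $z,z'\ge0$ and whose closed unit ball is $\{z:|z|\le u\}$. Kakutani's theorem says that such a space is isometrically lattice isomorphic to $C(K)$ for a compact Hausdorff space $K$, with $u$ corresponding to the constant $1$.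

\begin{lemma}\label{lem:ideal}
Let $E$ be a quasi-Banach lattice, $0\ne u\in E_+$, and $E_u=\{z\in E:|z|\le cu\text{ for some }c\ge0\}$. There are a compact Hausdorff space $K$ and an injective lattice homomorphism $\iota:C(K)\to E$ with range $E_u$ and $\iota(1)=u$. Moreover $\|\iota f\|\le\|f\|_\infty\|u\|$, and $\iota f\le\iota f'$ if and only if $f\le f'$.
\end{lemma}

\begin{proof}
The lattice $E$ is Archimedean: if $0\le kz\le z'$ for all integers $k\ge1$, then $\|z\|\le\|z'\|/k\to0$. The cone $E_+$ is closed: if $z_k\ge0$ and $z_k\to z$, then $z^-=|z^--z_k^-|\le|z-z_k|$, so $\|z^-\|\le\|z-z_k\|\to0$.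

Put $\|z\|_u=\inf\{c\ge0:|z|\le cu\}$ on $E_u$. The infimum is attained: with $c=\|z\|_u$ we have $k(|z|-cu)^+\le u$ for all $k$, so $|z|\le cu$. Hence $\|\cdot\|_u$ is a lattice norm with unit ball $\{|z|\le u\}$, and $\|z\vee z'\|_u=\max(\|z\|_u,\|z'\|_u)$ for $z,z'\ge0$. It is complete. Indeed $\|z\|\le\|z\|_u\|u\|$, so a $\|\cdot\|_u$-Cauchy sequence $(z_k)$ converges in $E$ to some $z$. If $\epsilon u\pm(z_k-z_l)\ge0$ for $k,l\ge k_0$, then letting $l\to\infty$ in the closed cone gives $|z_k-z|\le\epsilon u$; so $z\in E_u$ and $\|z_k-z\|_u\to0$. Kakutani's theorem provides $K$ and $\iota$. The norm bound follows from $|\iota f|\le\|f\|_\infty u$. Finally, $\iota f\le\iota f'$ means $\iota(f\vee f')=\iota f'$, that is, $f\vee f'=f'$.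
\end{proof}

The Krivine calculus is the pointwise calculus transported by $\iota$. Let $e_1,\dots,e_r\in E$ be not all zero, let $\iota$ represent the ideal generated by $u=\sum_i|e_i|$, and write $e_i=\iota x_i$. For a continuous positively homogeneous $\Phi:\mathbb R^r\to\mathbb R$, the element $\Phi(e_1,\dots,e_r)$ is $\iota(\Phi(x_1,\dots,x_r))$; it is $0$ if all $e_i$ vanish.

To prove \eqref{eq:sup}, let $\sigma=\iota((\sum_ix_i^2)^{1/2})$. By Cauchy--Schwarz the continuous function $(\sum_ix_i^2)^{1/2}$ is the pointwise supremum of the functions $\sum_ia_ix_i$, $\sum_ia_i^2\le1$. So $\sigma$ is the least upper bound of the elements $\sum_ia_ie_i$ within $E_u$. If $z\in E$ is any upper bound, then $z\ge0$ (take $a=0$), so $z\wedge\sigma$ is an upper bound with $0\le z\wedge\sigma\le\sigma$. It lies in $E_u$, hence $\sigma\le z\wedge\sigma\le z$.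

If $F$ is a space of real functions on a set, with the pointwise order, that contains $g'$ whenever $|g'|\le|g|$ and $g\in F$, then \eqref{eq:sup} shows that square functions in $F$ are computed pointwise: the pointwise square function is at most $\sum_i|g_i|$, so it lies in $F$, and it is the least upper bound. All target lattices below are of this kind.

\begin{lemma}\label{lem:reduce}
Let $F$ be a quasi-Banach lattice and $C>0$. Suppose that $\|(\sum_i|Tx_i|^2)^{1/2}\|\le C$ for every compact Hausdorff space $K$, every linear $T:C(K)\to F$ with $\|T\|\le1$, and all $x_1,\dots,x_r\in C(K)$ with $\sum_ix_i^2\le1$. Then $F$ has the $K_{2,2}$ property with constant $C$.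
\end{lemma}

\begin{proof}
Let $T:E\to F$ be bounded, $e_1,\dots,e_r\in E$ and $\sigma=(\sum_i|e_i|^2)^{1/2}$. By \eqref{eq:sup}, $|e_i|\le\sigma$; so if $\sigma=0$ there is nothing to prove. Otherwise, by homogeneity, we may assume $\|T\|\le1$ and $\|\sigma\|=1$. Let $\iota$ represent $E_\sigma$ as in Lemma~\ref{lem:ideal} and write $e_i=\iota x_i$. From $\sum_ia_ie_i\le\sigma=\iota(1)$ we get $\sum_ia_ix_i\le1$ whenever $\sum_ia_i^2\le1$, that is, $\sum_ix_i^2\le1$. The operator $T\iota$ has norm at most $1$ and $T\iota x_i=Te_i$.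
\end{proof}

The domain $E$ enters only through the bound $\|\iota f\|\le\|f\|_\infty\|\sigma\|$, so its quasi-norm constant plays no role.

\section{The lattice}\label{sec:lattice}

\subsection*{A covering number and a weak-type quasi-norm}

To violate $L$-convexity with indicator functions we need a finite set $\Omega$ and subsets $\mathcal A_1,\dots,\mathcal A_n$ such that each point lies in most of the $\mathcal A_j$, while each $\mathcal A_j$ is declared small and $\Omega$ is declared large. A quasi-norm makes unions of few small sets small, so $\Omega$ must not be covered by few of the $\mathcal A_j$. The following family has both features.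

Let $1\le m<n$ be integers, $[n]=\{1,\dots,n\}$, let $\Omega$ be the set of $m$-element subsets $D$ of $[n]$, and let $\mathcal A_j=\{D\in\Omega:j\notin D\}$. Each $D$ lies in exactly $n-m$ of the sets $\mathcal A_j$. For $J\subset[n]$, a point $D$ lies outside $\bigcup_{j\in J}\mathcal A_j$ exactly when $D\supset J$. For $\mathcal A\subset\Omega$ define the covering number
\[
\tau(\mathcal A)=\min\Big\{|J|:\mathcal A\subset\bigcup_{j\in J}\mathcal A_j\Big\}=\min\{|J|:\text{no }D\in\mathcal A\text{ contains }J\}.
\]
The set $J=[n]$ is admissible because $m<n$. The function $\tau$ is monotone, $\tau(\emptyset)=0$, $\tau(\mathcal A)\ge1$ for $\mathcal A\ne\emptyset$, and $\tau(\mathcal A\cup\mathcal A')\le\tau(\mathcal A)+\tau(\mathcal A')$ by taking the union of two covers. Also $\tau(\mathcal A_j)=1$, while $\tau(\Omega)>m$ because every $J$ with $|J|\le m$ is contained in some $D$.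

We now coarsen $\tau$ to a scale with $q$ levels. Let $\lambda>1$, let $q\ge2$, and let $1\le k_1<\dots<k_{q-1}=m$ be integers with $k_{i+1}\ge2k_i$ for $1\le i\le q-1$, where $k_q=\infty$. Put $\phi(\emptyset)=0$ and, for $\mathcal A\ne\emptyset$,
\[
\phi(\mathcal A)=\lambda^{i-q},\qquad\text{where } i\in\{1,\dots,q\}\text{ is least with }\tau(\mathcal A)\le k_i .
\]
Then $\phi$ is monotone, and $\lambda^{1-q}\le\phi(\mathcal A)\le1$ for $\mathcal A\ne\emptyset$. For $1\le i\le q$ we have $\phi(\mathcal A)\le\lambda^{i-q}$ if and only if $\tau(\mathcal A)\le k_i$. Moreover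
\begin{equation}\label{eq:union}
\phi(\mathcal A\cup\mathcal A')\le\lambda\max\big(\phi(\mathcal A),\phi(\mathcal A')\big).
\end{equation}
This is clear if one set is empty or the maximum is $1$; if the maximum is $\lambda^{i-q}$ with $i\le q-1$, then $\tau(\mathcal A\cup\mathcal A')\le2k_i\le k_{i+1}$. On $\mathbb R^\Omega$, with the pointwise order, put
\[
\|g\|=\sup_{t>0}\,t\,\phi(\{|g|>t\}).
\]
We choose a weak-type quasi-norm because a bound on $\|g\|$ is then the same as a covering bound for each level set of $g$ separately.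

\begin{lemma}\label{lem:lattice}
The space $(\mathbb R^\Omega,\|\cdot\|)$ is a quasi-Banach lattice with quasi-norm constant at most $\lambda$, and $\lambda^{1-q}\|g\|_\infty\le\|g\|\le\|g\|_\infty$. The indicator functions $u=1_\Omega$ and $u_j=1_{\mathcal A_j}$ satisfy $\|u\|=1$, $\|u_j\|=\lambda^{1-q}$ and $\frac1n\sum_ju_j=(1-\frac mn)u$.
\end{lemma}

\begin{proof}
The set $\{|g|>t\}$ is nonempty exactly for $t<\|g\|_\infty$, and then its $\phi$-value lies in $[\lambda^{1-q},1]$; this gives the comparison with $\|\cdot\|_\infty$, hence positivity and completeness. Homogeneity follows by rescaling $t$, and monotonicity in $|g|$ from that of $\phi$. For $g,g'\ne0$ put $\theta=\|g\|/(\|g\|+\|g'\|)$. Since $\{|g+g'|>t\}\subset\{|g|>\theta t\}\cup\{|g'|>(1-\theta)t\}$, inequality \eqref{eq:union} gives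
\[
t\,\phi(\{|g+g'|>t\})\le\lambda\max\Big(\frac{\|g\|}{\theta},\frac{\|g'\|}{1-\theta}\Big)=\lambda(\|g\|+\|g'\|).
\]
Next, $\|1_{\mathcal A}\|=\phi(\mathcal A)$. As $\tau(\Omega)>m=k_{q-1}$ we have $\phi(\Omega)=1$, and as $\tau(\mathcal A_j)=1\le k_1$ we have $\phi(\mathcal A_j)=\lambda^{1-q}$. The last identity counts the $j\notin D$.
\end{proof}

\begin{example}
Let $q=2$ and $m=1$. Then $\Omega$ is $[n]$ itself, $\mathcal A_j=[n]\setminus\{j\}$, every nonempty proper subset has $\tau=1$ and $\phi=1/\lambda$, and $\phi(\Omega)=1$. The $u_j$ have norm $1/\lambda$ and average $(1-\frac1n)u$. Small $\|u_j\|$ would need large $\lambda$, which spoils the quasi-norm constant; so we keep $\lambda$ near $1$ and take many levels. For any $q$, the comparison with $\|\cdot\|_\infty$ and the case $F=\ell_\infty(\Omega)$ give the $K_{2,2}$ property with constant $\lambda^{q-1}=1/\|u_j\|$. The content of Theorem~\ref{thm:local}(ii) is that this loss of $q-1$ levels can be reduced to about two. The same comparison shows that each such lattice is $L$-convex, since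 $\max_j\|u_j\|\ge\lambda^{1-q}(1-\varepsilon)$ for all configurations in the definition; this is why Theorem~\ref{thm:main} needs an infinite sum.
\end{example}

\subsection*{The selection principle}

Let $T:C(K)\to\mathbb R^\Omega$ have norm at most $1$, with coordinates $\mu_D\in C(K)^*$, and fix a height $s$. For every $f$ in the unit ball $B$, the level set $\{|Tf|>s\}$ is covered by $k_i$ of the sets $\mathcal A_j$, with $i$ determined by $s$. The cover $J$ depends on $f$. To bound the square function at $D$ directly we would test $\mu_D$ on $f=\sum_ia_ix_i$ for all $a$ in a net of the sphere of $\mathbb R^r$ and take the union of the corresponding sets $J$. The size of such a net depends on $r$, over which we have no control. What we do control is the number of possible $J$, which is at most $(n+1)^{k_i}$. The next proposition exploits this.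

\medskip
\noindent\textbf{Setting (S).} $K$ is a compact Hausdorff space and $B$ is the closed unit ball of $C(K)$. We are given $r\ge1$, the Euclidean space $H=\mathbb R^r$, and a continuous map $x=(x_1,\dots,x_r):K\to H$ with $|x(y)|\le1$ for all $y$. We are given $h,R\ge1$ and a cover $B=B_1\cup\dots\cup B_Q$ by closed sets with $Q\le e^h$. For $\mu\in C(K)^*$ put $v_\mu=(\mu(x_1),\dots,\mu(x_r))\in H$, so that $\langle v_\mu,w\rangle=\mu(\langle x,w\rangle)$. For $I\subset\{1,\dots,Q\}$ let
\[
\mathcal M_I=\Big\{\mu\in C(K)^*:\ \|\mu\|\le R,\ |\mu(f)|\le1\text{ for all }f\in\bigcup_{l\in I}B_l\Big\}.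
\]

\begin{proposition}\label{prop:select}
For each $\eta\in(0,1)$ there are $C\ge1$ and an integer $\alpha\ge1$, depending only on $\eta$, such that in setting \emph{(S)} there is a set $I$ with $|I|\le C(hR)^\alpha$ and $|v_\mu|\le1+\eta$ for all $\mu\in\mathcal M_I$.
\end{proposition}

Since $\langle x,w\rangle\in B$ for $|w|\le1$, we always have $|v_\mu|\le\|\mu\|$. So $I=\emptyset$ gives the bound $R$, and the full set of up to $e^h$ indices gives the bound $1$. The proposition recovers almost the second bound with a number of indices that is polynomial in $h$ and $R$ and independent of $r$ and $K$.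

\subsection*{Proof of Theorems \ref{thm:local} and \ref{thm:main}}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
Fix $\eta\in(0,1)$ and put $\lambda=1+\eta/3$, so that $\lambda^2\le1+\eta$. Let $C,\alpha$ be the constants of Proposition~\ref{prop:select} for $\eta/3$, let $q\ge3$ be an integer with $\lambda^{1-q}\le\eta$, and put $R=\lambda^{q-1}$.

\emph{Parameters.} The proposition will be applied with $h=k_i\log(n+1)$, and a union of $C(hR)^\alpha$ sets of size $k_i$ must have size at most $k_{i+1}$. Here $n$ exceeds the largest $k_i$, so the requirement is circular; it can be met because the bound is polynomial in $h$ and $n$ enters only through $\log n$. For an integer $k\ge2$ let $k_i=k^{(\alpha+2)^{i-1}}$ for $1\le i\le q-1$, $m=k_{q-1}$ and $n=\lceil m/\eta\rceil>m$. Then $n+1\le3m/\eta$, so $\log(n+1)\le\log(3/\eta)+(\alpha+2)^{q-2}\log k$, and we can fix $k$ so large that $k\ge C(R\log(n+1))^\alpha$. Since $k_{i+1}=k_i\cdot k_i^\alpha\cdot k_i$ and $k_i\ge k\ge2$, we have $k_{i+1}\ge2k_i$ and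
\begin{equation}\label{eq:growth}
k_{i+1}\ge k_i\cdot C\big(k_i\log(n+1)\,R\big)^\alpha\qquad(1\le i\le q-2).
\end{equation}
Let $F_\eta=(\mathbb R^\Omega,\|\cdot\|)$ for these parameters. Lemma~\ref{lem:lattice} gives (i) and, since $m/n\le\eta$, also (iii).

\emph{Proof of (ii).} We verify the hypothesis of Lemma~\ref{lem:reduce} with constant $\lambda^2$. Let $T:C(K)\to F_\eta$ have norm at most $1$ and let $x=(x_1,\dots,x_r)$ satisfy $|x(y)|\le1$. Put $\mu_D(f)=(Tf)(D)$. The square function of $Tx_1,\dots,Tx_r$ is $\Gamma(D)=|v_{\mu_D}|$. For $f\in B$ we have $\|Tf\|\le1$, so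
\begin{equation}\label{eq:weak}
\phi(\{|Tf|>s\})\le1/s\qquad(s>0),
\end{equation}
and $\|Tf\|_\infty\le R$ by Lemma~\ref{lem:lattice}. Thus $\|\mu_D\|\le R$ for all $D$. We show that $t\,\phi(\{\Gamma>t\})\le\lambda^2$ for all $t>0$. Put $s=t/\lambda$.

If $s\le1$, then $t\,\phi(\{\Gamma>t\})\le t\le\lambda$. If $s>R$, then $\Gamma(D)\le\|\mu_D\|\le R<t$ for all $D$, and the level set is empty.

Let $1<s\le R$, and let $i\in\{1,\dots,q-1\}$ be largest with $\lambda^{i-q}\le1/s$. Then $1/s<\lambda^{i+1-q}$, by maximality if $i\le q-2$ and because $s>1$ if $i=q-1$. It suffices to prove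
\begin{equation}\label{eq:goal}
\phi(\{\Gamma>t\})\le\lambda^{i+1-q},
\end{equation}
because $t\lambda^{i+1-q}=\lambda^2\,s\lambda^{i-q}\le\lambda^2$. For $i=q-1$ the right side is $1$. Let $i\le q-2$. For $f\in B$, \eqref{eq:weak} gives $\phi(\{|Tf|>s\})<\lambda^{i+1-q}$, hence $\tau(\{|Tf|>s\})\le k_i$: there is $J$ with $|J|\le k_i$ such that no $D$ with $|\mu_D(f)|>s$ contains $J$. In other words, $B$ is the union of the closed sets
\[
B_J=\{f\in B:\ |\mu_D(f)|\le s\text{ for all }D\in\Omega\text{ with }D\supset J\},\qquad J\subset[n],\ |J|\le k_i .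
\]
Each such $J$ is the set of nonzero entries of a word of length $k_i$ in $\{0,1,\dots,n\}$, so there are at most $(n+1)^{k_i}=e^h$ of them, with $h=k_i\log(n+1)\ge1$. Proposition~\ref{prop:select} gives a family $\mathcal J$ of at most $C(hR)^\alpha$ sets $J$ such that $|v_\mu|\le\lambda$ whenever $\|\mu\|\le R$ and $|\mu(f)|\le1$ on $\bigcup_{J\in\mathcal J}B_J$. Let $U=\bigcup_{J\in\mathcal J}J$; by \eqref{eq:growth}, $|U|\le k_{i+1}$. If $D\supset U$, then $D\supset J$ for all $J\in\mathcal J$, so $|\mu_D(f)/s|\le1$ on $\bigcup_{J\in\mathcal J}B_J$; also $\|\mu_D/s\|\le R$ because $s>1$. Hence $\Gamma(D)\le\lambda s=t$. So no $D\in\{\Gamma>t\}$ contains $U$, which means $\tau(\{\Gamma>t\})\le k_{i+1}$, and \eqref{eq:goal} follows.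
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
With the coordinatewise order $F$ is a vector lattice, the quasi-norm is monotone, and its constant is at most $\sup_{l\ge l_0}(1+1/l)=1+1/l_0\le2$.

\emph{Completeness.} Let $(g^k)$ be Cauchy. Each coordinate converges, $g^k_l\to g_l$ in $F_{1/l}$. If $\|g^k-g^j\|\le\epsilon$ for $k,j\ge k_0$, then $\|g^k_l-g_l\|\le2\epsilon+2\|g^j_l-g_l\|$ for $k,j\ge k_0$ and every $l$. Letting $j\to\infty$ gives $\|g_l^k-g_l\|\le2\epsilon$ for all $l$. So $g=(g_l)\in F$ and $g^k\to g$.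

\emph{The $K_{2,2}$ property.} Let $T:E\to F$ be bounded with coordinates $T_l:E\to F_{1/l}$, so $\|T_l\|\le\|T\|$. The lattice $F$ is a space of functions on the disjoint union of the underlying finite sets, of the kind considered in Section~\ref{sec:prelim}, so square functions are computed coordinatewise. Hence $\rho_{2,2}(T)\le\sup_l\rho_{2,2}(T_l)\le(1+1/l_0)\|T\|$.

\emph{Failure of $L$-convexity.} Given $0<\varepsilon<1$, pick $l\ge l_0$ with $1/l<\varepsilon$ and place the vectors of Theorem~\ref{thm:local}(iii) for $F_{1/l}$ in the $l$-th coordinate, with $0$ elsewhere. Then $\|u\|=1$, $0\le u_j\le u$, $\frac1n\sum_ju_j\ge(1-\varepsilon)u$ and $\max_j\|u_j\|<\varepsilon$. So no $\varepsilon$ works.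
\end{proof}

\section{A model computation}\label{sec:model}

It remains to prove Proposition~\ref{prop:select}. From now on $Z$ is a standard normal variable and $\gamma_{H_0}$ is the standard Gaussian measure on a finite-dimensional Euclidean space $H_0$ (a point mass if $H_0=\{0\}$); ``Gaussian on $H_0$'' means distributed according to $\gamma_{H_0}$. We write $P_V$ for the orthogonal projection onto $V$ and $H_0\ominus V$ for the orthogonal complement of $V$ in $H_0$. Under $\gamma_{H_0}$, the variable $\langle g,w\rangle$ has the law of $|w|Z$, and projections onto mutually orthogonal subspaces are independent. A continuous map from $H_0$ to $C(K)$ whose norm is integrable with respect to a Borel probability measure has a Bochner integral, which commutes with every functional in $C(K)^*$, in particular with point evaluations.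

For $a\in(0,1]$ let
\[
\psi(t)=\max\{-1,\min\{1,t/a\}\},\qquad p(\theta)=a^{-1}\,\mathbb P(\theta|Z|\le a),\qquad c_a=p(1).
\]
The function $\psi$ is a continuous substitute for the sign function; it is $a^{-1}$-Lipschitz and bounded by $1$. The density of $|Z|$ is $\sqrt{2/\pi}\,e^{-t^2/2}$ on $[0,\infty)$, so $c_a\ge\sqrt{2/\pi}\,e^{-a^2/2}$. For $G$ Gaussian on $H_0$ and $z,w\in H_0$,
\begin{equation}\label{eq:gauss}
\mathbb E\big[\psi(\langle G,z\rangle)\langle G,w\rangle\big]=\langle z,w\rangle\,p(|z|).
\end{equation}
For $z=0$ both sides vanish. For $z\ne0$ write $w=\langle z,w\rangle|z|^{-2}z+w'$ with $w'\perp z$. The variable $\langle G,w'\rangle$ is centered and independent of $\langle G,z\rangle$, so the left side equals $\langle z,w\rangle|z|^{-1}\mathbb E[\psi(|z|Z)Z]$. Gaussian integration by parts, $\mathbb E[Z\chi(Z)]=\mathbb E\chi'(Z)$ for Lipschitz $\chi$, turns this into $\langle z,w\rangle\,\mathbb E\psi'(|z|Z)=\langle z,w\rangle\,p(|z|)$.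

\subsection*{The case of a trivial cover}
Suppose $|x(y)|=1$ for all $y$ and $|\mu(f)|\le1$ for all $f\in B$. The bound $|v_\mu|\le1$ comes from testing on $\langle x,w\rangle$, a different function for each direction $w$. Here is a proof of a slightly weaker bound that uses one random function for all directions. Let $f_g(y)=\psi(\langle g,x(y)\rangle)$, so $f_g\in B$. For a unit vector $w$, \eqref{eq:gauss} with $z=x(y)$ gives
\begin{equation}\label{eq:model}
c_a\langle x(y),w\rangle=\mathbb E_{\gamma_H}\big[f_g(y)\langle g,w\rangle\big]\qquad(y\in K).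
\end{equation}
Applying $\mu$ gives $c_a|\langle v_\mu,w\rangle|\le\mathbb E|\langle g,w\rangle|=\sqrt{2/\pi}$, so $|v_\mu|\le e^{a^2/2}$. The same number $\sqrt{2/\pi}$ appears on both sides as $a\to0$, which is why the final constant is close to $1$.

For a general cover, some set $A=\{g:f_g\in B_l\}$ has $\gamma_H(A)\ge e^{-h}$, and a functional $\mu\in\mathcal M_{\{l\}}$ is controlled on $f_g$ only for $g\in A$. So we must run the argument with the conditioned measure $\nu=\gamma_H(\cdot|A)$, for which \eqref{eq:model} is no longer exact.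

\begin{example}\label{ex:slab}
Let $H=\mathbb R^2$, let $K$ be the unit circle, $x(y)=y$, $y_1=(1,0)$, $y_2=(0,1)$, $R>1$, and suppose the selected set is $B_l=\{f\in B:|f(y_1)|\le1/R\}$. Then $A$ is the slab $\{|g_1|\le a/R\}$; under $\nu$ the coordinates are independent, $g_2$ is standard normal and $g_1$ is nearly $0$. Two things go wrong.

First, the functional $\mu(f)=Rf(y_1)$ lies in $\mathcal M_{\{l\}}$ and $v_\mu=Ry_1$. No bound better than $R$ holds for $w=y_1$, the direction that the conditioning has distorted.

Second, even for $w=y_2$ the identity \eqref{eq:model} fails. At $y=(y_1+y_2)/\sqrt2$ we have $|f_g(y)-\psi(g_2/\sqrt2)|\le1/R$ on $A$, so $\mathbb E_\nu[f_g(y)g_2]$ is within $1/R$ of $\mathbb E[\psi(Z/\sqrt2)Z]=p(1/\sqrt2)/\sqrt2$, which tends to $\sqrt{2/\pi}$ as $a\to0$. The left side of \eqref{eq:model} tends to $\sqrt{2/\pi}/\sqrt2$. The error comes from the component of $x(y)$ in the distorted direction.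
\end{example}

The proof repairs these defects as follows.

\emph{Few distorted directions.} A set of measure $e^{-h}$ can distort only $O(h)$ mutually orthogonal planes by a fixed amount. They span a subspace $V_1$, and statistics depending on two vectors orthogonal to $V_1$ are almost Gaussian under $\nu$ (Lemma~\ref{lem:bad}).

\emph{The pointwise error.} The error in \eqref{eq:model} at $y$ is proportional to $|P_{V_1}x(y)|$, which need not be small. We repeat the construction with $g$ Gaussian on $H\ominus V_1$, obtain $V_2\perp V_1$, and continue for $L$ steps. Since $\sum_j|P_{V_j}x(y)|^2\le1$, the average error is of order $L^{-1/2}$ uniformly in $y$, and $\|\mu\|\le R$ converts this into a bound for $\mu$. When $g$ is Gaussian on a subspace $H'$, the variable $\langle g,x(y)\rangle$ has standard deviation $\beta(y)=|P_{H'}x(y)|\le1$, and \eqref{eq:gauss} would produce the factor $p(\beta(y))$, which depends on $y$. The test function $\beta\,\psi(\langle g,x\rangle/\beta)$ restores the factor $c_a$ for $w\in H'$, by \eqref{eq:gauss} with the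 unit vector $z=P_{H'}x(y)/\beta(y)$.

\emph{The excluded directions.} The outcome is a bound on $\langle v_\mu,w\rangle$ for $w\perp V=\bigoplus_jV_j$. If we can obtain such bounds for many mutually orthogonal subspaces $V^{(s)}$, then $v_\mu$ has a small component in one of them, and we are done. This requires a new exceptional subspace orthogonal to the span $W$ of the earlier ones, while $w$ may have a component in $W$. So the randomness in $W$ must be present but must not be conditioned. We replace the Gaussian vector on $W$ by a deterministic sample $\xi_1,\dots,\xi_M$ of size polynomial in $\dim W$ (Lemma~\ref{lem:sample}), and select one index $l$ for each sample point, conditioning only in $W^\perp$.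

\section{Three probabilistic lemmas}\label{sec:lemmas}

All random variables that we meet are dominated by $|Z|+1$, so a single exponential moment bound serves throughout.

\begin{lemma}\label{lem:mgf}
Let $C_1=\frac12\mathbb E\big[(|Z|+3)^2e^{|Z|+3}\big]\ge1$. If $|Y|\le|Z|+1$ for some standard normal $Z$ on the same probability space, then $\mathbb Ee^{t(Y-\mathbb EY)}\le e^{C_1t^2}$ for $|t|\le1$.
\end{lemma}

\begin{proof}
Since $|\mathbb EY|\le\mathbb E|Z|+1\le2$, the variable $X=Y-\mathbb EY$ satisfies $|X|\le|Z|+3$. Taylor's formula gives $e^s\le1+s+\frac12s^2e^{|s|}$, and $\mathbb EX=0$, so $\mathbb Ee^{tX}\le1+C_1t^2\le e^{C_1t^2}$.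
\end{proof}

\begin{lemma}[Few distorted directions]\label{lem:bad}
Let $H_0$ be a finite-dimensional Euclidean space, $\gamma=\gamma_{H_0}$, $h\ge1$, let $A\subset H_0$ be a Borel set with $\gamma(A)\ge e^{-h}$, and let $\nu=\gamma(\cdot|A)$. Let $\kappa\in(0,1]$ and $\rho\ge1$.
\begin{enumerate}
\item[(i)] $\mathbb E_\nu\langle g,v\rangle^2\le6h|v|^2$ for all $v\in H_0$.
\item[(ii)] There is a subspace $V\subset H_0$ with $\dim V\le8C_1h/\kappa^2$ such that for all $b,w\in H_0\ominus V$ with $|w|\le1$, all continuous $\chi:\mathbb R\to[-1,1]$ and all real $\zeta$ with $|\zeta|\le\rho$, each of the two functions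
\[
\Psi(g)=\chi(\langle g,b\rangle)\big(\zeta+\langle g,w\rangle\big),\qquad\Psi(g)=|\zeta+\langle g,w\rangle|
\]
satisfies $|\mathbb E_\nu\Psi-\mathbb E_\gamma\Psi|\le\kappa\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
The density of $\nu$ with respect to $\gamma$ is at most $e^h$. With Jensen's inequality this gives, for every $X$ with $e^X$ and $|X|$ integrable under $\gamma$,
\begin{equation}\label{eq:entropy}
\mathbb E_\nu X\le\log\mathbb E_\nu e^X\le h+\log\mathbb E_\gamma e^X .
\end{equation}

(i) Let $|v|=1$ and $X=\langle g,v\rangle^2/4$. Since $\mathbb Ee^{Z^2/4}=\sqrt2$, we get $\mathbb E_\nu\langle g,v\rangle^2\le4h+2\log2\le6h$.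

(ii) Call a nonzero subspace $E'$ of dimension at most $2$ \emph{distorted} if there is a function $\Psi$ of one of the two types, with $b,w\in E'$, such that $|\mathbb E_\nu\Psi-\mathbb E_\gamma\Psi|>\kappa\rho$. Let $E_1,\dots,E_N$ be mutually orthogonal distorted subspaces, $N\ge1$, with functions $\Psi_i$ and vectors $b_i,w_i$. Put $Y_i=\pm\Psi_i/\rho$, with the sign such that $\mathbb E_\nu Y_i-\mathbb E_\gamma Y_i>\kappa$. Let $Z_i=\langle g,w_i'\rangle$, where $w_i'\in E_i$ is a unit vector of which $w_i$ is a multiple. Since $|\Psi_i|\le\rho+|\langle g,w_i\rangle|$ and $|w_i|\le1\le\rho$, we have $|Y_i|\le1+|Z_i|$, and $Z_i$ is standard normal under $\gamma$. Since $Y_i$ depends only on $P_{E_i}g$, the $Y_i$ are independent under $\gamma$. By \eqref{eq:entropy} with $X=t\sum_i(Y_i-\mathbb E_\gamma Y_i)$ and Lemma~\ref{lem:mgf},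
\[
tN\kappa<h+NC_1t^2\qquad(0<t\le1).
\]
With $t=\kappa/(2C_1)$ this reads $N<4C_1h/\kappa^2$.

Take such a collection with $N\ge0$ maximal and let $V=\bigoplus_iE_i$, so $\dim V\le2N\le8C_1h/\kappa^2$. Suppose the claim fails for some $b,w\in H_0\ominus V$. Then $\operatorname{span}(b,w)\ne\{0\}$, because $\Psi$ is constant for $b=w=0$. So $\operatorname{span}(b,w)$ is distorted and orthogonal to all $E_i$, contradicting maximality.
\end{proof}

In the application, a Gaussian vector on $W\oplus H'$ is split as $\xi+g$, and $g$ is integrated out first. This leaves functions of $\xi$ that depend on two vectors $c,w\in W$ and two scalars. The sample must work for all values of these parameters at once, because $c$ depends on the point $y\in K$ and $w$ on the functional $\mu$.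

\begin{lemma}[Sampling]\label{lem:sample}
There is an absolute constant $C_2$ such that for every integer $d\ge1$ and all $a,\delta\in(0,1]$ there are an integer $1\le M\le C_2(d/(a\delta))^4$ and $\xi_1,\dots,\xi_M\in\mathbb R^d$ with $|\xi_i|^2\le4dM$ with the following property. For all $c,w\in\mathbb R^d$ with $|c|,|w|\le1$, $s\in[0,1]$ and $\sigma\in[-1,1]$, the functions
\[
\Phi_1(\xi)=\mathbb E_Z\big[\psi(\langle\xi,c\rangle+sZ)(\langle\xi,w\rangle+\sigma Z)\big],\qquad\Phi_2(\xi)=\mathbb E_Z|\langle\xi,w\rangle+\sigma Z|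
\]
satisfy $\big|\frac1M\sum_i\Phi_k(\xi_i)-\mathbb E\Phi_k(\xi)\big|\le\delta$ for $k=1,2$, where $\xi$ is Gaussian on $\mathbb R^d$.
\end{lemma}

\begin{proof}
Let $\xi_1,\dots,\xi_M$ be independent Gaussian vectors; we show that they work with positive probability.

\emph{Fixed parameters.} We have $|\Phi_k(\xi)|\le|\langle\xi,w\rangle|+1\le|\langle\xi,w'\rangle|+1$ for a unit vector $w'$ of which $w$ is a multiple. By Markov's inequality for the exponential and Lemma~\ref{lem:mgf}, each of the events $\pm\sum_i(\Phi_k(\xi_i)-\mathbb E\Phi_k)>M\delta/2$ has probability at most $\exp(-tM\delta/2+MC_1t^2)$ for $0<t\le1$. For $t=\delta/(4C_1)$ this is $e^{-M\delta^2/(16C_1)}$.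

\emph{Dependence on the parameters.} Let each of $c,w,s,\sigma$ change by at most $\epsilon$ within its range. The factor $\psi(\cdot)$, which is bounded by $1$, changes by at most $a^{-1}\epsilon(|\xi|+|Z|)$. The factor $\langle\xi,w\rangle+\sigma Z$, which is bounded by $|\xi|+|Z|$, changes by at most $\epsilon(|\xi|+|Z|)$. So $\Phi_1(\xi)$ and $\Phi_2(\xi)$ change by at most
\[
a^{-1}\epsilon\,\mathbb E_Z(|\xi|+|Z|)^2+\epsilon(|\xi|+1)\le a^{-1}\epsilon(2|\xi|^2+|\xi|+3)\le4a^{-1}\epsilon(|\xi|^2+1).
\]
The event $\frac1M\sum_i|\xi_i|^2\le4d$ has probability at least $\frac34$ by Markov's inequality, as $\mathbb E|\xi|^2=d$. On it the empirical mean changes by at most $4a^{-1}\epsilon(4d+1)\le20\epsilon d/a$. The true mean changes by at most $4a^{-1}\epsilon(d+1)\le8\epsilon d/a$. The sum is $\delta/2$ for $\epsilon=a\delta/(56d)$.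

\emph{Union bound.} A maximal $\epsilon$-separated subset of the unit ball of $\mathbb R^d$ is an $\epsilon$-net; the balls of radius $\epsilon/2$ around its points are disjoint and lie in the ball of radius $1+\epsilon/2$, so it has at most $(1+2/\epsilon)^d\le(3/\epsilon)^d$ points. The same argument gives $\epsilon$-nets of $[0,1]$ and $[-1,1]$ with at most $3/\epsilon$ points. The product net has at most $(3/\epsilon)^{2d+2}$ points, with $3/\epsilon=168d/(a\delta)$. Let $M$ be the least integer with
\[
M\ge\frac{16C_1}{\delta^2}\Big((2d+2)\log\frac{168d}{a\delta}+\log8\Big).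
\]
Then $4(3/\epsilon)^{2d+2}e^{-M\delta^2/(16C_1)}\le\frac12$, so with probability at least $\frac14$ we have $\sum_i|\xi_i|^2\le4dM$ and deviations at most $\delta/2$ at all net points for both functions. Then all deviations are at most $\delta$, and $|\xi_i|^2\le4dM$. Finally, $\log t\le t$ gives $M\le1+16C_1\big(672\,d^2/(a\delta^3)+3/\delta^2\big)\le C_2(d/(a\delta))^4$ with $C_2=1+16\cdot675\,C_1$.
\end{proof}

\section{Proof of the selection principle}\label{sec:select}

The next lemma is one pass of the argument: given a subspace $W$ that must be avoided, it controls $v_\mu$ in all directions orthogonal to a new subspace $V\perp W$.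

\begin{lemma}[One pass]\label{lem:pass}
For $\eta\in(0,1)$ there is $C_\eta\ge1$ such that in setting \emph{(S)}, for every subspace $W\subset H$ with $d=\dim W\ge1$, there are a subspace $V\subset W^\perp$ and a set $I$ with $\dim V,\,|I|\le C_\eta(hdR)^{16}$ such that $|\langle v_\mu,w\rangle|\le1+\eta$ for every $\mu\in\mathcal M_I$ and every unit vector $w\perp V$.
\end{lemma}

\begin{proof}
\emph{Parameters.} Choose $a=a(\eta)\in(0,1]$ with $e^{a^2/2}\le1+\eta/4$. Since $(1+\eta/2)(1+\eta/4)\le1+\eta$ and $\sqrt{2/\pi}\ge\frac12$,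
\begin{equation}\label{eq:room}
c_a(1+\eta)\ge\sqrt{2/\pi}\,\frac{1+\eta}{1+\eta/4}\ge\sqrt{2/\pi}\,(1+\eta/2)\ge\sqrt{2/\pi}+\eta/4 .
\end{equation}
The total error may thus be $\eta/4$. Put $\delta=\eta/(20R)$ and take $\xi_1,\dots,\xi_M\in W\cong\mathbb R^d$ from Lemma~\ref{lem:sample}. Put $\rho=1+2\sqrt{dM}$, so $|\xi_i|\le\rho$, and $\kappa=\delta/\rho\le1$, $L=\lceil(10h\rho/(a\delta))^2\rceil$.

\emph{Construction.} Let $H_1=W^\perp$. Given $H_j\subset W^\perp$ with $1\le j\le L$, let $\beta_j(y)=|P_{W\oplus H_j}x(y)|\le1$ and, for $1\le i\le M$ and $g\in H_j$,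
\[
f_{j,i,g}(y)=\beta_j(y)\,\psi\big(\langle\xi_i+g,x(y)\rangle/\beta_j(y)\big),
\]
with value $0$ where $\beta_j(y)=0$. This function is continuous where $\beta_j>0$, and also where $\beta_j=0$ because $|f_{j,i,g}|\le\beta_j$. So $f_{j,i,g}\in B$. Moreover $\|f_{j,i,g}-f_{j,i,g'}\|_\infty\le a^{-1}|g-g'|$. As the $B_l$ are closed, the sets $\{g\in H_j:f_{j,i,g}\in B_l\}$, $l\le Q$, are closed, and they cover $H_j$. Choose $l(j,i)$ such that the corresponding set $A_{j,i}$ has $\gamma_{H_j}(A_{j,i})\ge1/Q\ge e^{-h}$. Let $\nu_{j,i}=\gamma_{H_j}(\cdot|A_{j,i})$ and let $V_{j,i}\subset H_j$ be given by Lemma~\ref{lem:bad}(ii) with $\kappa$ and $\rho$. Put $V_j=\sum_iV_{j,i}$ and $H_{j+1}=H_j\ominus V_j$. Finally let $V=V_1\oplus\dots\oplus V_L$ and $I=\{l(j,i):j\le L,\ i\le M\}$. For each $j\le L$ we have the orthogonal decomposition $H=W\oplus V_1\oplus\dots\oplus V_j\oplus H_{j+1}$. None of these choices depends on $\mu$ or $w$.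

Let $\mu\in\mathcal M_I$ and let $w\perp V$ be a unit vector. Write $w=w_1+w_2$ with $w_1\in W$ and $w_2\in H_{L+1}$; then $w_2\in H_{j+1}\subset H_j\ominus V_{j,i}$ for all $j\le L$ and all $i$. Put $\zeta_i=\langle\xi_i,w_1\rangle$, so $|\zeta_i|\le\rho$ and $\langle\xi_i+g,w\rangle=\zeta_i+\langle g,w_2\rangle$ for $g\in H_j$. The map $g\mapsto f_{j,i,g}\,\langle\xi_i+g,w\rangle$ is continuous from $H_j$ to $C(K)$ with norm at most $\rho+|g|$, so the Bochner integrals
\[
\Theta_{j,i}=\mathbb E_{\nu_{j,i}}\big[f_{j,i,g}\,(\zeta_i+\langle g,w_2\rangle)\big]\in C(K),\qquad\Theta_j=\frac1M\sum_{i=1}^M\Theta_{j,i},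
\]
exist. The function $\Theta_j$ replaces the right side of \eqref{eq:model}.

\emph{Upper bound for $\mu(\Theta_j)$.} For $g\in A_{j,i}$ we have $f_{j,i,g}\in B_{l(j,i)}$, so $|\mu(f_{j,i,g})|\le1$. By Lemma~\ref{lem:bad}(ii), second type, and $\kappa\rho=\delta$,
\[
|\mu(\Theta_{j,i})|\le\mathbb E_{\nu_{j,i}}|\zeta_i+\langle g,w_2\rangle|\le\mathbb E_{\gamma_{H_j}}|\zeta_i+\langle g,w_2\rangle|+\delta .
\]
The last expectation is $\Phi_2(\xi_i)$ with parameters $w_1$ and $\sigma=|w_2|$. Since $|w_1|^2+|w_2|^2=1$, the variable $\langle\xi,w_1\rangle+|w_2|Z$ is standard normal, so $\mathbb E\Phi_2(\xi)=\sqrt{2/\pi}$. Averaging over $i$ and using Lemma~\ref{lem:sample},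
\begin{equation}\label{eq:upper}
|\mu(\Theta_j)|\le\sqrt{2/\pi}+2\delta .
\end{equation}

\emph{Pointwise value of $\Theta_j$.} We claim that for all $y\in K$ and $j\le L$,
\begin{equation}\label{eq:point}
\big|\Theta_j(y)-c_a\langle x(y),w\rangle\big|\le2\delta+\frac{10h\rho}a\,|P_{V_j}x(y)| .
\end{equation}
Fix $y,j$, write $\beta=\beta_j(y)$, $\gamma=\gamma_{H_j}$, and decompose $P_{W\oplus H_j}x(y)=c+v+b$ with $c\in W$, $v=P_{V_j}x(y)$, $b\in H_{j+1}$. Since $x(y)-(c+b)\in V_1\oplus\dots\oplus V_j\subset V$, we have $\langle x(y),w\rangle=\langle c+b,w\rangle$. If $\beta=0$, then $c=b=0$ and both terms on the left of \eqref{eq:point} vanish. Let $\beta>0$, and put $\chi_i(t)=\psi((\langle\xi_i,c\rangle+t)/\beta)$. As $\xi_i+g\in W\oplus H_j$, we have $\langle\xi_i+g,x(y)\rangle=\langle\xi_i,c\rangle+\langle g,v\rangle+\langle g,b\rangle$, that is, $f_{j,i,g}(y)=\beta\chi_i(\langle g,v\rangle+\langle g,b\rangle)$. We remove the component $v$, remove the conditioning, replace the sample by a Gaussian vector, and compare constants.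

(a) \emph{Removing $v$.} Lemma~\ref{lem:bad}(ii) applies only to vectors orthogonal to $V_{j,i}$, so let
\[
X_i=\beta\,\mathbb E_{\nu_{j,i}}\big[\chi_i(\langle g,b\rangle)(\zeta_i+\langle g,w_2\rangle)\big].
\]
The function $\beta\chi_i$ is $a^{-1}$-Lipschitz. By Cauchy--Schwarz and Lemma~\ref{lem:bad}(i),
\[
|\Theta_{j,i}(y)-X_i|\le a^{-1}\mathbb E_{\nu_{j,i}}\big[|\langle g,v\rangle|\,(\rho+|\langle g,w_2\rangle|)\big]\le a^{-1}\sqrt{6h}\,|v|\,(\rho+\sqrt{6h})\le\frac{9h\rho}a|v|,
\]
because $h,\rho\ge1$ and $\sqrt6+6<9$.

(b) \emph{Removing the conditioning.} Let $X_i'$ be defined as $X_i$ with $\gamma$ in place of $\nu_{j,i}$. Since $b,w_2\in H_j\ominus V_{j,i}$, Lemma~\ref{lem:bad}(ii), first type, gives $|X_i-X_i'|\le\beta\kappa\rho\le\delta$.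

(c) \emph{Replacing the sample.} Let $c'=c/\beta$, $b'=b/\beta$, $s=|b'|$, and $\sigma=\langle w_2,b\rangle/|b|$, with $\sigma=0$ if $b=0$. Then $|c'|\le1$, $s\le1$, $|\sigma|\le1$. For $\xi\in W$,
\begin{equation}\label{eq:phi1}
\mathbb E_\gamma\big[\psi(\langle\xi,c'\rangle+\langle g,b'\rangle)(\langle\xi,w_1\rangle+\langle g,w_2\rangle)\big]=\Phi_1(\xi)
\end{equation}
with parameters $(c',w_1,s,\sigma)$. Indeed, if $b\ne0$, put $Z=\langle g,b/|b|\rangle$; then $\langle g,b'\rangle=sZ$ and $\langle g,w_2\rangle$ is $\sigma Z$ plus a centered variable independent of $Z$, which contributes nothing. If $b=0$, both sides equal $\psi(\langle\xi,c'\rangle)\langle\xi,w_1\rangle$. Thus $X_i'=\beta\Phi_1(\xi_i)$. Taking $\xi$ Gaussian on $W$ and independent of $g$, the vector $\xi+g$ is Gaussian on $W\oplus H_j$, so \eqref{eq:phi1} and \eqref{eq:gauss} give $\mathbb E\Phi_1(\xi)=\langle c'+b',w\rangle\,p(\theta)$ with $\theta=|c+b|/\beta\le1$. By Lemma~\ref{lem:sample} and $\beta\le1$,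
\[
\Big|\frac1M\sum_iX_i'-\langle c+b,w\rangle\,p(\theta)\Big|\le\delta .
\]

(d) \emph{Comparing $p(\theta)$ with $c_a$.} We show $|\langle c+b,w\rangle|\,|p(\theta)-c_a|\le|v|$. For $c+b=0$ the left side is $0$. Otherwise $\theta>0$, and since the density of $|Z|$ is at most $1$,
\[
0\le p(\theta)-p(1)=a^{-1}\mathbb P(a<|Z|\le a/\theta)\le\frac1\theta-1 .
\]
With $|\langle c+b,w\rangle|\le|c+b|=\theta\beta$ the left side is at most $\beta-\theta\beta=|c+v+b|-|c+b|\le|v|$.

Adding (a)--(d) and using $9h\rho/a+1\le10h\rho/a$ gives \eqref{eq:point}.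

\emph{Averaging over the steps.} The $V_j$ are mutually orthogonal and $|x(y)|\le1$, so
\[
\frac1L\sum_{j=1}^L|P_{V_j}x(y)|\le L^{-1/2}\Big(\sum_{j=1}^L|P_{V_j}x(y)|^2\Big)^{1/2}\le L^{-1/2}.
\]
By \eqref{eq:point} and the choice of $L$, the function $\Theta=\frac1L\sum_j\Theta_j$ satisfies $\|\Theta-c_a\langle x,w\rangle\|_\infty\le3\delta$. Now $\|\mu\|\le R$, which is used only here, together with \eqref{eq:upper}, $R\ge1$ and \eqref{eq:room} gives
\[
c_a|\langle v_\mu,w\rangle|\le|\mu(\Theta)|+3R\delta\le\sqrt{2/\pi}+5R\delta=\sqrt{2/\pi}+\eta/4\le c_a(1+\eta).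
\]

\emph{Sizes.} Let $C$ denote constants depending only on $\eta$. Since $\delta^{-1}=20R/\eta$, we have $M\le C(dR)^4$, $\rho^2\le9dM\le Cd^5R^4$, and $L\le Ch^2\rho^2R^2\le Ch^2d^5R^6$. Hence $|I|\le LM\le Ch^2d^9R^{10}$. Further $\kappa^{-2}=\rho^2\delta^{-2}\le Cd^5R^6$, so $\dim V\le LM\cdot8C_1h\kappa^{-2}\le Ch^3d^{14}R^{16}$. Both bounds are at most $C_\eta(hdR)^{16}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:select}]
Let $\eta'=\eta/3$ and let $N=N(\eta)\ge2$ be an integer with $\sqrt{N/(N-1)}\le1+\eta'$. Let $W_1\subset H$ be any line. For $s=1,\dots,N$ apply Lemma~\ref{lem:pass} with $\eta'$ and $W_s$ to get $V^{(s)}\subset W_s^\perp$ and $I^{(s)}$, and put $W_{s+1}=W_s\oplus V^{(s)}$. Since $W_s$ contains the earlier $V^{(s')}$, the subspaces $V^{(s)}$ are mutually orthogonal. Let $I=\bigcup_sI^{(s)}$ and $\mu\in\mathcal M_I$, so $\mu\in\mathcal M_{I^{(s)}}$ for each $s$. The norm of the projection of $v_\mu$ onto $(V^{(s)})^\perp$ is the supremum of $\langle v_\mu,w\rangle$ over $w\perp V^{(s)}$, $|w|\le1$. Hence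
\[
|v_\mu|^2-|P_{V^{(s)}}v_\mu|^2\le(1+\eta')^2\qquad(1\le s\le N).
\]
Summing over $s$ and using $\sum_s|P_{V^{(s)}}v_\mu|^2\le|v_\mu|^2$ gives $(N-1)|v_\mu|^2\le N(1+\eta')^2$, so $|v_\mu|\le(1+\eta/3)^2\le1+\eta$.

The dimensions $d_s=\dim W_s$ satisfy $d_1=1$ and $d_{s+1}\le d_s+C_{\eta'}(hRd_s)^{16}\le2C_{\eta'}(hRd_s)^{16}$. By induction $d_s\le C_s'(hR)^{17^s}$ with $C_s'$ depending only on $s$ and $\eta$, because $hR\ge1$ and $16(1+17^s)\le17^{s+1}$. The same inequality gives $|I|\le\sum_{s\le N}C_{\eta'}(hRd_s)^{16}\le C(hR)^\alpha$ with $\alpha=17^{N+1}$. The number $N$ of passes depends only on $\eta$, so the iterated bound stays polynomial.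
\end{proof}

This completes the proofs of Theorems~\ref{thm:local} and~\ref{thm:main}.

\begin{remark}
Two passes give $|v_\mu|\le\sqrt2\,(1+\eta')$. With this bound in place of Proposition~\ref{prop:select}, and $s$ equal to $t$ divided by it, the proof of Theorem~\ref{thm:local}(ii) yields a $K_{2,2}$ constant that is bounded uniformly in $\eta$, which is enough to answer the problem. The further passes only bring the constant down to $1+\eta$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{RT} Yves Raynaud, Pedro Tradacete, \emph{Calder\'on-Lozanovskii interpolation on quasi-Banach lattices}, arXiv:1611.09079 (2016).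
\end{thebibliography}
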